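\title{Alternating groups acting on nonsolvable groups of finite Morley rank}

\begin{abstract}
We show that if the alternating group $\operatorname{Alt}(n)$ acts definably and faithfully by automorphisms on a nonsolvable connected group $H$ of finite Morley rank, and $n$ is large enough, then $\operatorname{rk} H\ge n+1$. This proves a conjecture stated in a paper of Alt{\i}nel and Wiscons, which asks for the bound $\operatorname{rk}H\ge n$. The value $n+1$ is attained for every $n\ge 5$, and for large $n$ we describe the groups that attain it. The main step shows that the least rank of an infinite simple group with such an action exceeds $n$ by an amount that tends to infinity. It combines a descent from $\operatorname{Alt}(n)$ to $\operatorname{Alt}(n-4)$, driven by a Klein four-group, with the Borovik--Cherlin bound on the rank of definably primitive permutation groups.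
\end{abstract}

\section{Introduction}

Morley rank, written $\operatorname{rk}$, is a dimension function on the definable sets of a structure. In an algebraically closed field with no further structure the definable sets are the constructible sets and the rank is the Zariski dimension, so algebraic groups over algebraically closed fields are groups of finite Morley rank. The properties of the rank that we use are recalled in Section~\ref{sec:background}. Throughout, ``definable'' includes interpretable, and the groups and actions under discussion are definable in an ambient structure of finite Morley rank. A finite group acts \emph{definably} on $H$ if each of its elements acts as a definable automorphism. A group is \emph{connected} if it has no proper definable subgroup of finite index.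

How small can a connected group be if $\operatorname{Alt}(n)$, the alternating group on $n$ letters, acts faithfully on it? For a vector group $K^r$ with a linear action this asks for the least degree of a faithful representation. The sum-zero vectors of the permutation module give degree $n-1$, and when the characteristic divides $n$ one can factor out the constant vectors and reach $n-2$. So the bound $n\le\operatorname{rk}H$ fails for abelian groups, though only by $2$. The following conjecture, stated in \cite{AW}, says that it holds as soon as $H$ is not solvable.

\medskip
\noindent\textbf{Conjecture.} \emph{There is an absolute constant $N$ such that whenever $n\ge N$ and $\operatorname{Alt}(n)$ acts definably and faithfully by automorphisms on a nonsolvable connected group $H$ of finite Morley rank, we have $n\le\operatorname{rk}H$.}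
\medskip

The cheapest way to make the abelian example nonsolvable is to add a factor on which $\operatorname{Alt}(n)$ does nothing.

\begin{example}\label{ex:sharp}
Let $n\ge5$, let $p$ be a prime dividing $n$, and let $K$ be an algebraically closed field of characteristic $p$ with no further structure, so $\operatorname{rk}K=1$. Since $p\mid n$, the vector $(1,\dots,1)$ has coordinate sum $0$, and
\[
V=\Bigl\{v\in K^n:\ \sum_i v_i=0\Bigr\}\Big/K(1,\dots,1)
\]
is a connected group of rank $n-2$ on which $\operatorname{Alt}(n)$ acts by permuting coordinates. The $3$-cycle $(123)$ moves the class of $e_1-e_4$ by the class of $e_2-e_1$, which is not a constant vector. So the action is nontrivial, hence faithful because $\operatorname{Alt}(n)$ is simple. Let $\operatorname{Alt}(n)$ act trivially on $\mathrm{SL}_2(K)$. Then $H=V\times\mathrm{SL}_2(K)$ is connected, nonsolvable, and of rank $(n-2)+3=n+1$.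
\end{example}

The other way to build $H$ is to let $\operatorname{Alt}(n)$ act faithfully on a simple group. Among algebraic groups this looks expensive: if $\operatorname{Alt}(n)$ acts faithfully on the natural module of a classical group, of dimension $m$, then $m\ge n-2$ (for $n\ge 9$), and the group has dimension at least $m(m-1)/2$. One therefore guesses that Example~\ref{ex:sharp} is extremal. This is so.

\begin{theorem}\label{thm:A}
There is $N$ such that if $n\ge N$ and $\operatorname{Alt}(n)$ acts definably and faithfully on a nonsolvable connected group $H$ of finite Morley rank, then $\operatorname{rk}H\ge n+1$. The bound $n+1$ is attained for every $n\ge5$.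
\end{theorem}

In particular the conjecture is true. Each hypothesis is needed. Without nonsolvability, $V$ above has rank $n-2$. Without connectedness, $\operatorname{Alt}(n)$ acts faithfully on $\mathrm{SL}_2(K)\times\operatorname{Alt}(n)$, of rank $3$, by conjugation in the second factor. For $n=5$, the group $\operatorname{Alt}(5)\cong\mathrm{SL}_2(\mathbb F_4)$ acts faithfully by conjugation on $\mathrm{SL}_2(K)$ in characteristic $2$, again of rank $3$.

The difficulty is the case of a simple group $H$, which is not assumed to be algebraic. For $n\ge9$ let $s(n)$ be the least rank of an infinite simple group of finite Morley rank that admits a definable faithful action of $\operatorname{Alt}(n)$ by automorphisms. This number is finite, because the even permutation matrices embed $\operatorname{Alt}(n)$ in $\mathrm{PSL}_n(\mathbb C)$, on which it acts faithfully by conjugation. It is nondecreasing in $n$, because $\operatorname{Alt}(n-1)\le\operatorname{Alt}(n)$. Write $R(H)$ for the solvable radical of $H$, the largest solvable normal subgroup, and $X^\circ$ for the connected component of a definable group $X$.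

\begin{theorem}\label{thm:B}
We have $s(n)-n\to\infty$. Consequently, for every $c$ there is $N_c$ such that if $n\ge N_c$, $\operatorname{Alt}(n)$ acts definably and faithfully on a connected group $H$ of finite Morley rank, and $\operatorname{Alt}(n)$ centralizes $R(H)^\circ$, then $\operatorname{rk}(H/R(H))\ge n+c$.
\end{theorem}

So for large $n$ only an action on the solvable radical can reach rank $n+1$, and then $H$ looks like Example~\ref{ex:sharp}.

\begin{theorem}\label{thm:C}
For $n$ large, if in Theorem~\ref{thm:A} we have $\operatorname{rk}H=n+1$, then $H=V\times L$ with $V$ and $L$ definable and $\operatorname{Alt}(n)$-invariant, where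
\begin{itemize}
\item $L\cong\mathrm{SL}_2(K)$ or $\mathrm{PSL}_2(K)$ with $K$ algebraically closed and $\operatorname{rk}K=1$, and $\operatorname{Alt}(n)$ centralizes $L$;
\item $V$ is a connected elementary abelian $p$-group of rank $n-2$ with $p\mid n$, and the image of $\mathbb F_p[\operatorname{Alt}(n)]$ in $\operatorname{End}(V)$ is $M_{n-2}(\mathbb F_q)$ for some power $q$ of $p$.
\end{itemize}
\end{theorem}

The constants are not explicit: they depend on the function $\rho$ of the Borovik--Cherlin theorem, fact (F6) below.

The proof has three parts. Section~\ref{sec:reduction} bounds the rank of abelian groups by $n-2$ and reduces the general case to abelian and simple groups. Sections~\ref{sec:four} and~\ref{sec:descent} prove a descent: a simple group with a faithful action of $\operatorname{Alt}(n)$ either has quadratic rank or has a proper connected subgroup on which $\operatorname{Alt}(n-4)$ still acts nontrivially. Section~\ref{sec:gap} shows that proper subgroups of a simple group of large rank have large corank, which turns the descent into Theorem~\ref{thm:B}. Theorem~\ref{thm:C} is proved in Section~\ref{sec:equality}. We begin with the descent in a vector space, where it takes a few lines.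

\section{The descent in a vector space}\label{sec:model}

From now on $A=\operatorname{Alt}(n)$, acting on $\{1,\dots,n\}$. We write $x^g=g^{-1}xg$ and write automorphisms as exponents, so that an action of $A$ on $H$ is conjugation in $H\rtimes A$. A \emph{double transposition} is a conjugate of $(12)(34)$; its support has four points. For a $4$-subset $F$ of $\{1,\dots,n\}$ let
\[
B_F=\operatorname{Alt}(\{1,\dots,n\}\setminus F)\cong\operatorname{Alt}(n-4).
\]
For $n\ge12$ we have:
\begin{itemize}
\item[(D1)] The double transpositions generate $A$, and so do the groups $B_F$, since each family generates a nontrivial normal subgroup of the simple group $A$.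
\item[(D2)] If $v$ is a double transposition with support $F$, then $B_F$ commutes with $v$ and contains every double transposition disjoint from $v$.
\item[(D3)] Any two double transpositions are both disjoint from a third, since together they move at most $8$ points.
\end{itemize}
We fix the four-group
\[
E=\{1,a,b,c\},\qquad a=(12)(34),\quad b=(13)(24),\quad c=ab=(14)(23),
\]
all of whose involutions are double transpositions.

Let $E$ act on an abelian group $T$, and for $v\in\{a,b,c\}$ put $N_v(t)=t\,t^v$. Then $N_v$ is an endomorphism of $T$ with image in $C_T(v)$. Since $N_b(t)N_c(t)=t^2\,t^bt^c$ and $N_a(t^b)=t^bt^{ba}=t^bt^c$, we have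
\begin{equation}\label{eq:norms}
t^2=N_b(t)\,N_c(t)\,N_a(t^b)^{-1}\qquad(t\in T).
\end{equation}
So every square in $T$ lies in $C_T(a)C_T(b)C_T(c)$.

\begin{proposition}\label{prop:model}
Let $n\ge12$ and let $A$ act linearly and nontrivially on a vector space $W$ over a field of characteristic not $2$. Then there is a double transposition $v$, with support $F$, such that $B_F$ acts nontrivially on the proper subspace $C_W(v)$.
\end{proposition}

\begin{proof}
The action is faithful since $A$ is simple, so each $C_W(v)$ is proper, and it is $B_F$-invariant by (D2). Suppose that $B_F$ centralizes $C_W(v)$ for every $v$. If $w$ is disjoint from $v$, then $w\in B_F$, so $C_W(v)\le C_W(w)$, and equality holds by symmetry. By (D3) all spaces $C_W(v)$ coincide, and by (D1) their common value is $C_W(A)$. By \eqref{eq:norms}, written additively, $2W\le C_W(a)+C_W(b)+C_W(c)=C_W(A)$. As $2W=W$, the action is trivial, a contradiction.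
\end{proof}

For the permutation module $W=K^n$ we see this directly: $C_W(a)$ is given by $x_1=x_2$ and $x_3=x_4$, and $B_{\{1,2,3,4\}}$ permutes the remaining coordinates.

The first half of the proof, which identifies all the centralizers, is formal and survives in any group once centralizers are replaced by their connected components. The second half says that $W$ is controlled by the centralizers of $a,b,c$. In finite dimension it has a numerical form. Decompose $W=C_W(E)\oplus W_a\oplus W_b\oplus W_c$, where $W_v$ is the space on which $v$ acts as $1$ and the other two involutions act as $-1$. Then $C_W(v)=C_W(E)\oplus W_v$, and so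
\begin{equation}\label{eq:dimformula}
\dim W=\dim C_W(a)+\dim C_W(b)+\dim C_W(c)-2\dim C_W(E).
\end{equation}
For a simple group $H$ in place of $W$ we need a substitute, and it depends on the $2$-subgroups of $H$. If $H$ has no involutions, \eqref{eq:dimformula} holds for ranks (Section~\ref{sec:four}). If the infinite $2$-subgroups of $H$ are essentially divisible, \eqref{eq:norms} applies to one of them, and this is the start of an argument with involutions (Section~\ref{sec:descent}). In characteristic $2$ the second half breaks down: for $W=\mathbb F_2[E]$, each $C_W(v)=(1+v)W$ lies in the augmentation ideal. Accordingly, simple groups with an infinite connected $2$-subgroup of bounded exponent are treated differently, through their classification.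

The model also shows what the descent cannot do alone. Iterating Proposition~\ref{prop:model} gains one dimension for every four letters, and so gives a lower bound of about $n/4$. A vector space has subspaces of codimension $1$; a simple group of large rank has no proper definable subgroup of small corank, and this is how the loss will be made up.

\section{Background}\label{sec:background}

\subsection{Rank and connectedness}

Given a definable action of $A$ on $H$, we work in the group $H\rtimes A$ with all the induced structure. This is a group of finite Morley rank, and the following standard facts, for which we refer to \cite{BN}, hold for the sets and groups definable in it.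

\begin{itemize}
\item[(B1)] \emph{Rank.} A nonempty definable set $X$ has a rank $\operatorname{rk}X\in\mathbb N$, and $\operatorname{rk}X\ge k+1$ if and only if $X$ contains infinitely many pairwise disjoint definable subsets of rank at least $k$. So $\operatorname{rk}X=0$ means that $X$ is finite. The rank is additive: if $f\colon X\to Y$ is a definable surjection all of whose fibers have rank $r$, then $\operatorname{rk}X=\operatorname{rk}Y+r$. Hence $\operatorname{rk}(X\times Y)=\operatorname{rk}X+\operatorname{rk}Y$, $\operatorname{rk}G=\operatorname{rk}Y+\operatorname{rk}(G/Y)$ for a definable subgroup $Y\le G$, and $\operatorname{rk}x^G=\operatorname{rk}G-\operatorname{rk}C_G(x)$.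
\item[(B2)] \emph{Chain condition.} Descending chains of definable subgroups are finite. Hence $G$ has a least definable subgroup $G^\circ$ of finite index, which is connected and invariant under definable automorphisms; every subset $X$ lies in a least definable subgroup $d(X)$, its \emph{definable hull}; and the centralizer of any subset is definable. The hull of an abelian subgroup is abelian; in particular $d(x)$ is abelian. We write $C_G^\circ(X)$ for $C_G(X)^\circ$.
\item[(B3)] \emph{Connected groups.} A proper definable subgroup of a connected group has smaller rank. Finite direct products and definable homomorphic images of connected groups are connected. A connected group acts trivially on any finite set on which it acts definably; so its finite normal subgroups are central, and its definable homomorphisms to finite groups are trivial. An infinite simple group is connected. A divisible group has no proper subgroup of finite index, so a divisible subgroup of a definable group $X$ lies in $X^\circ$.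
\item[(B4)] The solvable radical $R(G)$ exists and is definable. If $G$ is connected, then $G'$ is definable and connected.
\item[(B5)] Connected groups of rank $1$ are abelian (Reineke) and those of rank $2$ are solvable (Cherlin). So a nonsolvable connected group has rank at least $3$.
\item[(B6)] An infinite nonabelian group without proper nontrivial \emph{definable} normal subgroups is simple.
\item[(B7)] An injective definable endomorphism $f$ of $G$ is surjective: $f(G^\circ)=G^\circ$ by (B3), and $f$ induces an injection of the finite set $G/G^\circ$ into itself. Applied to squaring, this shows that a definable abelian group without involutions is uniquely $2$-divisible.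
\end{itemize}

\subsection{Two elementary lemmas}

The first lemma lets us pass between an action on a group and the actions on its sections.

\begin{lemma}\label{lem:stab}
Let $G$ be a group and $\alpha$ an automorphism of $G$.
\begin{enumerate}
\item[(a)] If $\alpha$ centralizes $X\le G$ and $g\in N_G(X)$, then $g^{-1}g^\alpha\in C_G(X)$.
\item[(b)] If $Z\le Z(G)$ is $\alpha$-invariant and $\alpha$ acts trivially on $G/Z$, then $g\mapsto g^{-1}g^\alpha$ is a homomorphism $G\to Z$. If moreover $G$ is connected, $\alpha$ is definable and $Z$ is finite, then $\alpha$ is trivial.
\item[(c)] If a perfect group $B$ acts on $G$ and acts trivially on all factors of a $B$-invariant series $1=G_0\trianglelefteq G_1\trianglelefteq\dots\trianglelefteq G_k=G$, then $B$ acts trivially on $G$.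
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $x\in X$ both $x$ and $x^g$ are fixed by $\alpha$, so $x^g=(x^g)^\alpha=x^{g^\alpha}=(x^g)^{g^{-1}g^\alpha}$. The elements $x^g$ run through $X$.

(b) As $g^{-1}g^\alpha$ is central, $(gh)^{-1}(gh)^\alpha=h^{-1}(g^{-1}g^\alpha)h^\alpha=(g^{-1}g^\alpha)(h^{-1}h^\alpha)$. The last claim follows from (B3).

(c) By induction on $k$ we may assume that $B$ acts trivially on a normal subgroup $N$ and on $G/N$. Fix $g\in G$ and put $\delta(\alpha)=g^{-1}g^\alpha\in N$ for $\alpha\in B$. By (a), $\delta(\alpha)\in Z(N)$. Also $\delta(\alpha\beta)=g^{-1}(g\,\delta(\alpha))^\beta=\delta(\beta)\delta(\alpha)$, since $\beta$ fixes $\delta(\alpha)$. So $\delta$ is a homomorphism from a perfect group to an abelian group, hence trivial.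
\end{proof}

\begin{lemma}\label{lem:invert}
In a definable group $G$, if $g$ inverts $x$, then $g$ inverts every element of $d(x)$. In particular, two involutions $i,j$ commute with every involution of $d(ij)$.
\end{lemma}

\begin{proof}
Since $C_G(x)=C_G(x^{-1})$, the element $g$ normalizes the definable abelian group $Z(C_G(x))$. The elements of this group inverted by $g$ form a definable subgroup containing $x$, hence containing $d(x)$. Finally $i$ and $j$ both invert $ij$, and to invert an involution is to centralize it.
\end{proof}

\subsection{Sylow 2-subgroups and 2-tori}

A \emph{Sylow $2$-subgroup} is a maximal $2$-subgroup. A group is \emph{$2$-unipotent} if it is a definable connected nilpotent $2$-group of bounded exponent; an example is $K^+$ in characteristic $2$. A \emph{$2$-torus} is a divisible abelian $2$-group, that is, a direct sum of copies of the Pr\"ufer group $\mathbb Z(2^\infty)$; the number of copies is its \emph{Pr\"ufer rank}. An example is the $2$-torsion of $K^\times$ in characteristic not $2$. A $2$-torus need not be definable.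

\begin{itemize}
\item[(F1)] (Borovik--Poizat; see \cite{BN}.) The Sylow $2$-subgroups of a group of finite Morley rank are conjugate. Each of them, $P$, has a normal subgroup $P^\circ$ of finite index which is a central product $U*T$ with $U$ $2$-unipotent and $T$ a $2$-torus. The $2$-tori have finite Pr\"ufer rank.
\item[(F2)] \cite{BBC} A connected group of finite Morley rank with finite Sylow $2$-subgroups has no involutions.
\item[(F3)] \cite{BuC} In a connected group of finite Morley rank without nontrivial $2$-unipotent subgroups, every $2$-element lies in a $2$-torus.
\item[(F4)] \cite{AB} In a connected group of finite Morley rank, the centralizer of a decent torus is connected. Here a \emph{decent torus} is a definable divisible abelian group that is the definable hull of its torsion.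
\end{itemize}

We use (F4) for a $2$-torus $T$. The abelian group $d(T)$ is divisible, since for each $m\ge1$ its $m$th powers form a definable subgroup containing $T$; and it is the hull of its torsion, which contains $T$. So $d(T)$ is a decent torus, and $C(T)=C(d(T))$ is connected.

\begin{lemma}\label{lem:tori}
Let $X$ be a definable group without nontrivial $2$-unipotent subgroups.
\begin{enumerate}
\item[(a)] If $P$ is a Sylow $2$-subgroup of $X$, then $P^\circ$ is a $2$-torus and is the largest divisible subgroup of $P$.
\item[(b)] The maximal $2$-tori of $X$ are the groups $P^\circ$. They are conjugate in $X$, and every $2$-torus lies in one of them.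
\item[(c)] If $Y\trianglelefteq X$ is definable and $T_1$ is a maximal $2$-torus of $Y$, then $X=Y\,N_X(T_1)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) In (F1) we have $U=1$, so $P^\circ$ is a $2$-torus. A divisible subgroup of $P$ has trivial image in the finite group $P/P^\circ$.

(b) By (a) and (F1) the groups $P^\circ$ are conjugate, so they have the same finite Pr\"ufer rank. A $2$-torus lies in some $P$, hence in $P^\circ$. If $P^\circ\le Q^\circ$ for Sylow $2$-subgroups $P,Q$, then the divisible group $P^\circ$ is a direct factor of $Q^\circ$ with a complement of Pr\"ufer rank $0$, so $P^\circ=Q^\circ$.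

(c) This is the Frattini argument: for $x\in X$, $T_1^x$ is a maximal $2$-torus of $Y$, so $T_1^x=T_1^y$ with $y\in Y$ by (b), and $xy^{-1}\in N_X(T_1)$.
\end{proof}

\subsection{Simple groups, permutation groups, representations}

\begin{itemize}
\item[(F5)] \cite{ABC} An infinite simple group of finite Morley rank with a nontrivial $2$-unipotent subgroup is a simple algebraic group over an algebraically closed field of characteristic $2$.
\item[(F6)] \cite{BoC} There is a function $\rho\colon\mathbb N\to\mathbb N$ such that every faithful definably primitive permutation group $(G,X)$ of finite Morley rank satisfies $\operatorname{rk}G\le\rho(\operatorname{rk}X)$. \emph{Definably primitive} means that the only definable $G$-invariant equivalence relations on $X$ are equality and the relation with one class.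
\end{itemize}
In the next two facts $G$ is a simple algebraic group over an algebraically closed field $K$, taken as an abstract simple group.
\begin{itemize}
\item[(F7)] (Poizat.) If $G$ is a definable group, then the field $K$ is interpretable in it and the isomorphism of $G$ with the group of $K$-points is definable. So $\operatorname{rk}G=\dim G\cdot\operatorname{rk}K\ge\dim G$.
\item[(F8)] (Steinberg.) Every abstract automorphism of $G$ is a product of an inner, a field and a graph automorphism. The image of the field automorphisms in $\operatorname{Out}(G)$ is a normal subgroup isomorphic to $\operatorname{Aut}(K)$, and the quotient embeds in the symmetry group of the Dynkin diagram with unlabeled edges, which is solvable. This includes the exceptional graph automorphisms in characteristics $2$ and $3$.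
\item[(F9)] \cite{W1,W2,KL} For $n\ge9$, a nontrivial linear representation of $\operatorname{Alt}(n)$ over a field of characteristic $p>0$ has degree at least $n-2$, and at least $n-1$ if $p\nmid n$.
\item[(F10)] (Schur.) For $n\ge8$ the Schur multiplier of $\operatorname{Alt}(n)$ has order $2$. So a perfect central extension of $\operatorname{Alt}(n)$ has kernel of order at most $2$.
\end{itemize}

In characteristic $0$ the degree in (F9) is also at least $n-1$. Indeed, a faithful representation of degree $r$ can be realized over a number field, hence over the valuation ring $\mathcal O$ of a prime $\mathfrak p$ above some $p>n$. Suppose that $g\in A$ has prime order $\ell$ and $g\equiv1$ modulo $\mathfrak p$. Then $\ell\ne p$, so $1+g+\dots+g^{\ell-1}\equiv\ell$ is invertible in $M_r(\mathcal O)$, and $(g-1)(1+g+\dots+g^{\ell-1})=0$ gives $g=1$, which is absurd. So the reduction modulo $\mathfrak p$ is faithful, and $p\nmid n$.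

\section{Abelian groups and the reduction to simple groups}\label{sec:reduction}

\subsection{Abelian groups}

Here abelian groups are written additively, with endomorphisms on the left. A connected abelian group $V$ need not be a vector space over a definable field, so (F9) does not apply to it directly. Instead we look at the ring of endomorphisms generated by $A$. It is essentially a matrix ring $M_r$; its $r$ diagonal idempotents cut $V$ into $r$ infinite pieces, so $\operatorname{rk}V\ge r$; and (F9) bounds $r$. We write $e_{ij}$ for the matrix units.

\begin{lemma}\label{lem:abelian}
Let $n\ge9$ and let $A$ act definably and nontrivially on a connected abelian group $V$ of finite Morley rank. Then $\operatorname{rk}V\ge n-2$. If $\operatorname{rk}V=n-2$, then $V$ has prime exponent $p\mid n$, the image of $\mathbb F_p[A]$ in $\operatorname{End}(V)$ is $M_{n-2}(\mathbb F_q)$ for a power $q$ of $p$, $\operatorname{rk}(e_{11}V)=1$, and $C_V(A)=0$.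
\end{lemma}

\begin{proof}
Call an infinite definable abelian group with a definable action of $A$ \emph{$A$-minimal} if it has no proper infinite definable $A$-invariant subgroup. Such a group is connected, and its only proper definable connected $A$-invariant subgroup is $0$. By (B2) choose $V_1\le V$ $A$-minimal, then $V_2/V_1\le V/V_1$ $A$-minimal, and so on. The rank of $V/V_k$ drops at each step, and the process ends when this connected group is finite, that is, trivial. By Lemma~\ref{lem:stab}(c), $A$ acts nontrivially, hence faithfully, on some factor $U$ of this series. For each prime $p$ the group $pU$ is definable, connected and $A$-invariant, so $pU=0$ or $pU=U$.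

\emph{Case 1: $pU=0$ for some $p$.} Let $R$ be the image of $\mathbb F_p[A]$ in $\operatorname{End}(U)$, a finite ring of definable endomorphisms, and let $J$ be its Jacobson radical. The finite sum $JU=\sum_{\theta\in J}\theta U$ is definable, connected and $A$-invariant, and it is proper because $J$ is nilpotent. So $JU=0$ and $J=0$. If $e\in R$ is a central idempotent, then $U=eU\oplus(1-e)U$ with connected $A$-invariant summands, so one of them is $0$ and $e\in\{0,1\}$. Thus $R$ is a finite simple ring, $R=M_r(\mathbb F_q)$. Now $U=\bigoplus_i e_{ii}U$; the summands are connected and nonzero, hence infinite, and $e_{ij}$ maps $e_{jj}U$ isomorphically onto $e_{ii}U$. Therefore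
\begin{equation}\label{eq:rankU}
\operatorname{rk}U=r\cdot\operatorname{rk}(e_{11}U)\ge r .
\end{equation}
Since $A$ embeds in $R^\times=\mathrm{GL}_r(\mathbb F_q)$, (F9) gives $r\ge n-2$, and $r\ge n-1$ if $p\nmid n$.

\emph{Case 2: $U$ is divisible.} For $m\ge1$ the kernel $U[m]$ of multiplication by $m$ has rank $\operatorname{rk}U-\operatorname{rk}mU=0$, so it is finite. Let $R$ be the image of $\mathbb Z[A]$ in $\operatorname{End}(U)$. If $\theta\in R$ and $m\theta=0$, then $\theta U=\theta(mU)=0$. So $R$ is torsion-free and embeds in $S=\mathbb Q\otimes R$. This is a quotient of $\mathbb Q[A]$, hence semisimple: $S=\prod_i M_{r_i}(D_i)$ with division algebras $D_i$. Let $e_1,\dots,e_l$, with $l=\sum_i r_i$, be the diagonal matrix units of all the factors; they are orthogonal idempotents with sum $1$. They need not act on $U$, but for some $m\ge1$ all $me_i$ lie in $R$. The groups $U_i=(me_i)U$ are connected and nonzero, hence infinite, and $\sum_iU_i\supseteq mU=U$. The endomorphism $me_i$ acts on $U_i$ as multiplication by $m$ and kills $U_j$ for $j\neq i$. So if $\sum_jx_j=0$ with $x_j\in U_j$, then $mx_i=0$ for each $i$. Thus the sum map $\bigoplus_iU_i\to U$ is surjective with finite kernel, and $\operatorname{rk}U=\sum_i\operatorname{rk}U_i\ge l$.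

Choose a factor $M_r(D)$ of $S$ in which $A$ has nontrivial image; then $l\ge r$. To apply the characteristic $0$ case of (F9) to $A\to\mathrm{GL}_r(D)$ we need $D$ to be commutative. Let $Y$ be the simple $\mathbb Q[A]$-module belonging to this factor, so that $\dim_{\mathbb Q}D=\dim_{\mathbb Q}\operatorname{End}_A(Y)$. Now $Y$ is a direct summand of the restriction to $A$ of the module induced from $Y$ to $\operatorname{Sym}(n)$, hence of the restriction of some simple $\mathbb Q[\operatorname{Sym}(n)]$-module $\Sigma$. The simple $\mathbb Q[\operatorname{Sym}(n)]$-modules are absolutely simple, so by Frobenius reciprocity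
\[
\dim_{\mathbb Q}\operatorname{End}_A(\Sigma)=\dim_{\mathbb Q}\operatorname{Hom}_{\operatorname{Sym}(n)}\bigl(\Sigma,\ \Sigma\oplus(\Sigma\otimes\mathrm{sgn})\bigr)\le2 .
\]
Hence $\dim_{\mathbb Q}D\le2$, so $D$ is generated over $\mathbb Q$ by one element and is a field. Therefore $\operatorname{rk}U\ge r\ge n-1$.

In both cases $\operatorname{rk}V\ge\operatorname{rk}U\ge n-2$. If $\operatorname{rk}V=n-2$, there is no room for another infinite factor, so $V=U$; we are in Case~1, and \eqref{eq:rankU} forces $r=n-2$, $\operatorname{rk}(e_{11}V)=1$ and $p\mid n$. Finally $C_V(A)$ is an $R$-submodule of $V$. The simple ring $R$ acts faithfully on each nonzero module, and $A$ embeds in $R^\times$, so $A$ cannot act trivially on a nonzero module. Hence $C_V(A)=0$.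
\end{proof}

\subsection{The reduction}

We first describe groups with trivial radical.

\begin{lemma}\label{lem:socle}
Let $G\ne1$ be a connected group of finite Morley rank with $R(G)=1$. Then $G$ has finitely many minimal nontrivial definable normal subgroups $N_1,\dots,N_k$. They are infinite simple groups, of rank at least $3$; they generate their direct product; and $C_G(N_1\cdots N_k)=1$.
\end{lemma}

\begin{proof}
We use the following remark twice. Let $X$ be a definable group and $\mathcal N$ a family of minimal nontrivial definable normal subgroups of $X$ that are infinite and centerless. Distinct members of $\mathcal N$ intersect trivially, hence commute. Then $N_1\cap N_2\cdots N_j\le Z(N_1)=1$ for distinct members $N_1,\dots,N_j$, so they generate their direct product, and $j\le\operatorname{rk}X$. So $\mathcal N$ is finite.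

Let $N$ be a minimal nontrivial definable normal subgroup of $G$; it exists by (B2). It is infinite, since a finite normal subgroup of $G$ is central and $Z(G)\le R(G)=1$. It is connected, since $N^\circ$ is normal in $G$. Also $R(N)$ is characteristic in $N$, so $R(N)\le R(G)=1$; in particular $Z(N)=1$. By the remark there are finitely many such $N$, and they generate their direct product.

Let $S$ be a minimal nontrivial definable normal subgroup of $N$. It is infinite, since finite normal subgroups of the connected group $N$ lie in $Z(N)=1$, and $Z(S)\le R(N)=1$. By the remark, applied in $N$ to the $G$-conjugates of $S$, there are finitely many such conjugates, so the connected group $G$ normalizes $S$, and $S=N$. By (B6), $N$ is simple, and $\operatorname{rk}N\ge3$ by (B5). Finally, if the definable normal subgroup $C_G(N_1\cdots N_k)$ were nontrivial, it would contain some $N_j$, which would then be abelian.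
\end{proof}

\begin{proposition}\label{prop:reduction}
Let $n\ge9$ and let $A$ act definably and nontrivially on a connected group $H$ of finite Morley rank.
\begin{enumerate}
\item[(a)] If $A$ acts nontrivially on $R(H)^\circ$, then $\operatorname{rk}R(H)^\circ\ge n-2$; if moreover $H$ is nonsolvable, then $\operatorname{rk}H\ge n+1$.
\item[(b)] Otherwise $H$ is nonsolvable and $\operatorname{rk}(H/R(H))\ge\min(3n,s(n))$.
\end{enumerate}
So $\operatorname{rk}H\ge\min(n-2,s(n))$ always, and $\operatorname{rk}H\ge\min(n+1,s(n))$ if $H$ is nonsolvable.
\end{proposition}

\begin{proof}
(a) By (B4) the factors of the derived series of $R(H)^\circ$ are connected abelian groups. By Lemma~\ref{lem:stab}(c), $A$ acts nontrivially on one of them, which has rank at least $n-2$ by Lemma~\ref{lem:abelian}. If $H$ is nonsolvable, then $H/R(H)^\circ$ is connected and nonsolvable, so it has rank at least $3$.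

(b) By Lemma~\ref{lem:stab}(c), $A$ acts nontrivially on $\bar H=H/R(H)^\circ$. In particular $\bar H\ne1$, so $H$ is nonsolvable. The finite normal subgroup $R(H)/R(H)^\circ$ of $\bar H$ is central, so by Lemma~\ref{lem:stab}(b), $A$ acts nontrivially on $G=H/R(H)$. Since $R(G)=1$, Lemma~\ref{lem:socle} applies, and $A$ permutes $N_1,\dots,N_k$.

If this permutation action is nontrivial, $A$ embeds in $\operatorname{Sym}(k)$. As $n!/2>(n-1)!$, we get $k\ge n$ and $\operatorname{rk}G\ge3n$. Otherwise $A$ normalizes each $N_i$. If $A$ centralized all of them, then $g^{-1}g^\alpha\in C_G(N_1\cdots N_k)=1$ for all $g\in G$ and $\alpha\in A$ by Lemma~\ref{lem:stab}(a), and $A$ would act trivially on $G$. So $A$ acts nontrivially, hence faithfully, on some $N_i$, and $\operatorname{rk}G\ge\operatorname{rk}N_i\ge s(n)$.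
\end{proof}

Everything now depends on a lower bound for $s(n)$.

\section{A four-group acting on a group without involutions}\label{sec:four}

The following is the analogue of \eqref{eq:dimformula}. There are no eigenspaces, so we count involutions in $H\rtimes E$ instead. The idea is to attach to a pair of involutions $i\in aH$, $j\in bH$ a canonical involution of $cH$, the ``$2$-part'' of $ij$, and to compute the fibers of the resulting map.

\begin{lemma}\label{lem:fourgroup}
Let the four-group $E=\{1,a,b,c\}$ act definably on a group $H$ of finite Morley rank without involutions. Then
\[
\operatorname{rk}H=\operatorname{rk}C_H(a)+\operatorname{rk}C_H(b)+\operatorname{rk}C_H(c)-2\operatorname{rk}C_H(E).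
\]
\end{lemma}

\begin{proof}
We work in $\Gamma_0=H\rtimes E$. The cosets of $H$ multiply as the elements of $E$ do, and each is invariant under conjugation by $H$.

\emph{Claim 1. Each $x\in cH$ commutes with exactly one involution $z(x)$ of $cH$, and $z(x)\in d(x)$.} The definable subgroup $H\cup cH$ contains $d(x)$, and $d(x)\cap H$ is uniquely $2$-divisible by (B7). It contains $x^2$, so there is $y\in d(x)\cap H$ with $y^2=x^2$. Then $z=xy^{-1}\in d(x)\cap cH$ is an involution commuting with $x$. If $z'\in cH$ is any involution commuting with $x$, then $d(x)\le C_{\Gamma_0}(z')$, so $z$ and $z'$ commute and $zz'\in H$ has order at most $2$. Hence $z'=z$.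

By uniqueness the map $x\mapsto z(x)$ is definable, and $z(x^h)=z(x)^h$ for $h\in H$.

\emph{Claim 2. If $v\in\{a,b,c\}$ normalizes a definable subgroup $D\le H$, then the involutions of $vD$ are the $D$-conjugates of $v$.} Let $i\in vD$ be an involution. Then $vi\in D$, and $v$ inverts $vi$, so $v$ inverts $d(vi)\le D$ by Lemma~\ref{lem:invert}. By (B7) there is $y\in d(vi)$ with $y^2=vi$. Then $v^y=y^{-1}vy=v(vy^{-1}v)y=vy^2=i$. Conversely, $v^y=v\,(y^{-1})^vy\in vD$ for $y\in D$.

With $D=H$ we see that $I_v=v^H$ is the set of involutions of $vH$, of rank $\operatorname{rk}H-\operatorname{rk}C_H(v)$. Define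
\[
\varphi\colon I_a\times I_b\to I_c,\qquad\varphi(i,j)=z(ij).
\]
This map is definable and $H$-equivariant, and $I_c$ is a single $H$-orbit. So $\varphi$ is surjective and its fibers are conjugate. We compute the fiber over $c$. If $z(ij)=c$, then $c\in d(ij)$, so $i$ and $j$ commute with $c$ by Lemma~\ref{lem:invert}. Conversely, if $i$ and $j$ commute with $c$, then so does $ij$, and $z(ij)=c$ by uniqueness. Put $D=C_H(c)$. Since $a$ commutes with $c$, the elements of $aH$ commuting with $c$ form the coset $aD$, whose involutions form the class $a^D$ by Claim~2; the same holds for $b$. So $\varphi^{-1}(c)=a^D\times b^D$. As $C_D(a)=C_D(b)=C_H(E)$, this fiber has rank $2(\operatorname{rk}C_H(c)-\operatorname{rk}C_H(E))$. By additivity,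
\[
2\operatorname{rk}H-\operatorname{rk}C_H(a)-\operatorname{rk}C_H(b)=\operatorname{rk}H-\operatorname{rk}C_H(c)+2\operatorname{rk}C_H(c)-2\operatorname{rk}C_H(E),
\]
which is the formula.
\end{proof}

\section{The descent in simple groups}\label{sec:descent}

\begin{proposition}\label{prop:descent}
Let $n\ge251$ and let $A$ act definably and faithfully on an infinite simple group $H$ of finite Morley rank. Then either
\begin{enumerate}
\item[(i)] $\operatorname{rk}H\ge(n-2)(n-3)/2$, or
\item[(ii)] $H$ has a proper definable connected subgroup $Y$ with $\operatorname{rk}Y\ge\min(n-6,s(n-4))$.
\end{enumerate}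
\end{proposition}

The two alternatives come from the next two results: Lemma~\ref{lem:even} gives (i) when $H$ has a nontrivial $2$-unipotent subgroup. Otherwise Proposition~\ref{prop:odd} gives a subgroup $Y$ on which $B_F\cong\operatorname{Alt}(n-4)$ acts nontrivially, and Proposition~\ref{prop:reduction}, applied to this action, gives (ii).

\subsection{Groups with a 2-unipotent subgroup}

\begin{lemma}\label{lem:even}
In the situation of Proposition~\ref{prop:descent}, if $H$ has a nontrivial $2$-unipotent subgroup, then $\operatorname{rk}H\ge(n-2)(n-3)/2$.
\end{lemma}

\begin{proof}
By (F5) and (F7), $H$ is a simple algebraic group over an algebraically closed field $K$ of characteristic $2$, and $\operatorname{rk}H\ge\dim H$. We show that $A$ embeds in $H$, that $H$ is classical, and that $A$ lifts to the natural module.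

View $A$ inside $\operatorname{Aut}(H)$. If $A\not\le\operatorname{Inn}(H)$, the simple group $A$ embeds in $\operatorname{Out}(H)$. By (F8) its image in the solvable quotient is trivial, so $A$ embeds in $\operatorname{Aut}(K)$. Then $K$ has degree $|A|$ over the fixed field of $A$. By the Artin--Schreier theorem, an algebraically closed field has degree at most $2$ over any subfield of finite codegree, so $|A|\le2$, which is false. Hence $A\le\operatorname{Inn}(H)\cong H$.

The adjoint representation of $H$ on its Lie algebra is nontrivial, since a maximal torus acts on the root spaces through the roots. It is therefore faithful on the abstractly simple group $H$, and (F9) gives $\dim H\ge n-2\ge249$. The exceptional groups have dimension at most $248$; this is the only use of $n\ge251$. So $H$ is classical: as an abstract group $H=\hat H/Z(\hat H)$ with $\dim\hat H=\dim H$, where $\hat H$ is $\mathrm{SL}_m(K)$, $\mathrm{Sp}_m(K)$ or the connected group $\mathrm{SO}_m(K)$, and $m$ is even in the last two cases, because types $B_\ell$ and $C_\ell$ give abstractly isomorphic groups of the same dimension in characteristic $2$.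

The center $Z(\hat H)$ is a finite group of scalars in characteristic $2$, so it has odd order. Let $\hat A\le\hat H\le\mathrm{SL}_m(K)$ be the preimage of $A$. Since $A$ is perfect, $\hat A=\hat A'Z(\hat H)$, so $\hat A'=\hat A''$. Thus $\hat A'$ is a perfect central extension of $A$ with kernel of odd order, and $\hat A'\cong A$ by (F10). By (F9), $m\ge n-2$. The dimensions $m^2-1$, $m(m+1)/2$ and $m(m-1)/2$ of the three groups are all at least $m(m-1)/2\ge(n-2)(n-3)/2$.
\end{proof}

\subsection{Groups without 2-unipotent subgroups}

This is the analogue of Proposition~\ref{prop:model}.

\begin{proposition}\label{prop:odd}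
Let $n\ge12$ and let $A$ act definably and faithfully on an infinite simple group $H$ of finite Morley rank without nontrivial $2$-unipotent subgroups. Then for some $4$-subset $F$ there is a proper definable connected subgroup $Y<H$ that is normalized but not centralized by $B_F$.
\end{proposition}

\begin{proof}
Suppose the contrary:
\begin{itemize}
\item[$(*)$] for every $F$, every proper definable connected subgroup of $H$ normalized by $B_F$ is centralized by $B_F$.
\end{itemize}
By (D1) it follows that
\begin{itemize}
\item[$(**)$] every $A$-invariant proper definable connected subgroup of $H$ lies in $M:=C_H(A)$.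
\end{itemize}
Let $\Gamma=H\rtimes A$. Then $\Gamma^\circ=H$, so $\Gamma$ has no nontrivial $2$-unipotent subgroup and Lemma~\ref{lem:tori} applies to all its definable subgroups. Also $Z(H)=1$, $A\cap C_\Gamma(H)=1$ and $M<H$.

The plan is as follows. Step~1 is the formal half of the linear argument. Step~2 disposes of groups without involutions. Steps~3 to~7 show that $M$ absorbs the whole $2$-local structure: it contains a maximal $2$-torus with its normalizer, it shares no involution with any of its other conjugates, and it contains the centralizers of certain involutions of $\Gamma\setminus H$. Step~8 produces an involution shared by $M$ and another conjugate.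

\medskip\noindent\textbf{Step 1.} \emph{$C_H^\circ(v)=M^\circ$ for every double transposition $v$.}

Let $F$ be the support of $v$. The group $C_H^\circ(v)$ is proper by faithfulness and normalized by $B_F$, so $B_F$ centralizes it. If $w$ is disjoint from $v$, then $w\in B_F$, so $C_H^\circ(v)\le C_H^\circ(w)$, with equality by symmetry. By (D3) the group $C_H^\circ(v)$ does not depend on $v$. By (D1) it lies in $M$, hence in $M^\circ$, and $M^\circ\le C_H^\circ(v)$ because $v\in A$.

\medskip\noindent\textbf{Step 2.} \emph{$H$ has involutions, and its maximal $2$-tori are nontrivial.}

Let $\mu=\operatorname{rk}M$. By Step~1 the centralizers of $a,b,c$ in $H$ have rank $\mu$, and so does $C_H(E)$, which lies between $M$ and $C_H(a)$. If $H$ had no involutions, Lemma~\ref{lem:fourgroup} would give $\operatorname{rk}H=3\mu-2\mu=\mu$, which is impossible for the proper subgroup $M$ of the connected group $H$. By (F2) the Sylow $2$-subgroups of $H$ are infinite, so by Lemma~\ref{lem:tori} the maximal $2$-tori of $H$ are nontrivial.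

\medskip\noindent\textbf{Step 3.} \emph{$M^\circ$ contains a maximal $2$-torus $T$ of $H$.}

To use \eqref{eq:norms} we need a maximal $2$-torus normalized by $E$. Let $P$ be a Sylow $2$-subgroup of $\Gamma$ containing $E$ and put $T=P^\circ$. It is normal in $P$, so $E$ normalizes it. It is a maximal $2$-torus of $\Gamma$ and lies in $\Gamma^\circ=H$ by divisibility, so it is a maximal $2$-torus of $H$. For $v\in\{a,b,c\}$, the group $N_v(T)$ is a homomorphic image of $T$, hence divisible, and lies in $C_H(v)$, hence in $C_H^\circ(v)=M^\circ$. By \eqref{eq:norms} every square in $T$ lies in $M^\circ$, and every element of $T$ is a square.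

\medskip
Hypothesis $(*)$ speaks only of connected groups. The next step is the tool that passes from a connected component to the whole group.

\medskip\noindent\textbf{Step 4.} \emph{If $T_1\le M$ is a maximal $2$-torus of $H$, then $N_H(T_1)\le M$. If $X\le H$ is definable, $X^\circ\le M$, and $X$ contains a maximal $2$-torus of $H$, then $X\le M$.}

The group $C=C_H(T_1)$ is definable, connected by (F4), proper because $T_1\ne1=Z(H)$, and $A$-invariant because $A$ centralizes $T_1$. By $(**)$, $A$ centralizes $C$. Also $A$ normalizes $N_H(T_1)$, and acts trivially on $N_H(T_1)/C$ by Lemma~\ref{lem:stab}(a). By Lemma~\ref{lem:stab}(c), $A$ centralizes $N_H(T_1)$.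

For the second statement let $T_1\le X$ be a maximal $2$-torus of $H$. By divisibility $T_1\le X^\circ\le M$, and $T_1$ is a maximal $2$-torus of $X^\circ$. By Lemma~\ref{lem:tori}(c), $X=X^\circ N_X(T_1)\le M$.

\medskip\noindent\textbf{Step 5.} \emph{If $s\in M$ is an involution, then $C_H^\circ(s)\le M$, and $C_H^\circ(s)$ contains a maximal $2$-torus of $H$.}

The group $C_H^\circ(s)$ is $A$-invariant and proper, so $(**)$ applies. By (F3) and Lemma~\ref{lem:tori}(b), $s$ lies in a maximal $2$-torus $T_1$ of $H$. It is abelian and divisible, so $T_1\le C_H^\circ(s)$.

\medskip\noindent\textbf{Step 6.} \emph{If $g\in H$ and $M\cap M^g$ contains an involution $s$, then $g\in M$.}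

(Together with Step~3, this says that $M$ is strongly embedded in $H$.) Step~5, applied to $s$ and to $s^{g^{-1}}\in M$, gives $C_H^\circ(s)\le M\cap M^g$ and a maximal $2$-torus $T_1\le C_H^\circ(s)$ of $H$. Then $T_1$ and $T_1^{g^{-1}}$ are maximal $2$-tori of $H$ contained in $M$, hence maximal $2$-tori of $M$. By Lemma~\ref{lem:tori}(b) there is $m\in M$ with $T_1^{g^{-1}m}=T_1$. By Step~4, $g^{-1}m\in M$, so $g\in M$.

\medskip\noindent\textbf{Step 7.} \emph{Let $v$ be a double transposition and $l\in M$ with $l^2=1$. Then $C_H(vl)\le M$, and $C_H(vl)$ contains an involution. In particular $C_H(v)=M$.}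

We check the hypotheses of Step~4 for $X=C_H(vl)$; the maximal $2$-torus found in $X$ supplies the involution. If $l=1$, then $X^\circ=M^\circ\ge T$ by Steps~1 and~3. So $C_H(v)\le M$, and the reverse inclusion holds since $v\in A$.

Let $l\neq1$. By Step~5 there is a maximal $2$-torus $T_1$ of $H$ in $C_H^\circ(l)\le M$. It commutes with $l$ and with $v$, so $T_1\le X$. Next, $X\ne H$. Otherwise $vl$ lies in the normal subgroup $C_\Gamma(H)$ of $\Gamma$, and for $\alpha\in A$, since $l$ commutes with $A$,
\[
(vl)^{-1}(vl)^\alpha=l^{-1}(v^{-1}v^\alpha)l=v^{-1}v^\alpha\in A\cap C_\Gamma(H)=1 ,
\]
which makes $v$ central in $A$. Let $F$ be the support of $v$. Then $B_F$ commutes with $v$ and $l$, so it normalizes $X^\circ$, and centralizes it by $(*)$. For a double transposition $w\in B_F$ we get $X^\circ\le C_H^\circ(w)=M^\circ$.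

\medskip\noindent\textbf{Step 8.} \emph{The contradiction.}

We first note a consequence of Step~7.
\begin{itemize}
\item[$(\dagger)$] If $z\in cH$ is an involution commuting with some $v\in\{a,b\}$, then $C_H(z)\le M$ and $C_H(z)$ contains an involution.
\end{itemize}
Indeed $l=cz\in H$ commutes with $v$, since $c$ and $z$ do, so $l\in C_H(v)=M$. Then $l$ commutes with $c$, so $z=cl$ and $l^2=z^2=1$, and Step~7 applies to $cl$.

Take $h\in H\setminus M$ and put $i=a^h\in aH$. By Step~7, $C_H(i)=M^h$ and $C_H(b)=M$. An involution of $H$ commuting with both $i$ and $b$ would contradict Step~6, so we look for involutions in $d(x)$, where $x=ib$. Here the four-group is used once more: $x$ lies in $cH$, outside $H$. So $d(x)\le H\cup cH$, all squares of elements of $d(x)$ lie in $H$, and $x$ is not a square in $d(x)$. By (B7) the abelian group $d(x)$ contains an involution $z$, and $z$ commutes with $i$ and $b$ by Lemma~\ref{lem:invert}.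

If $z\in H$, then $z\in M\cap M^h$, against Step~6. So $z\in cH$. Since $z$ commutes with $b$, $(\dagger)$ shows that $C_H(z)\le M$ and that $C_H(z)$ contains an involution $s$. The involution $hzh^{-1}\in cH$ commutes with $hih^{-1}=a$, so $(\dagger)$ gives $hC_H(z)h^{-1}=C_H(hzh^{-1})\le M$, that is, $C_H(z)\le M^h$. Thus $s\in M\cap M^h$, again against Step~6. So $(*)$ is false.
\end{proof}

\section{The corank of proper subgroups and the growth of $s(n)$}\label{sec:gap}

In alternative (ii) of Proposition~\ref{prop:descent} we know at once only that $\operatorname{rk}H\ge\operatorname{rk}Y+1$, while $n$ has dropped by $4$. For $s(n)-n$ to grow, each step must gain at least $5$. In algebraic examples the gain is large. For $H=\mathrm{PSL}_n(\mathbb C)$, the permutation matrix of $a$ has eigenvalue $1$ with multiplicity $n-2$ and $-1$ with multiplicity $2$, so $C_H^\circ(a)$ has rank $(n-2)^2+4-1$ and corank $4n-8$. In general the gain comes from (F6): a subgroup of small corank would give a primitive action of $H$ on a set of small rank.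

\begin{lemma}\label{lem:gap}
For $q\ge1$ put $\beta(q)=\max(q,\rho(1),\dots,\rho(q-1))$. If $H$ is an infinite simple group of finite Morley rank with $\operatorname{rk}H>\beta(q)$, then $\operatorname{rk}Y\le\operatorname{rk}H-q$ for every proper definable connected subgroup $Y<H$.
\end{lemma}

\begin{proof}
Among the proper definable connected subgroups of $H$ containing $Y$ let $Y_0$ have maximal rank. If $Y_0=1$, then $\operatorname{rk}Y=0<\operatorname{rk}H-q$. Otherwise $S=N_H(Y_0)$ is definable, and proper by simplicity. If $S\le X<H$ with $X$ definable, then $X^\circ\ge Y_0$ is proper and connected, so $X^\circ=Y_0$ by the choice of $Y_0$ and (B3), and $X\le N_H(X^\circ)=S$. Thus $S$ is a maximal proper definable subgroup and $S^\circ=Y_0$. A definable $H$-invariant equivalence relation on the coset space $H/S$ corresponds to a definable subgroup between $S$ and $H$, namely the stabilizer of the class of $S$. So $H$ acts definably primitively on $H/S$, and faithfully by simplicity. The rank $r=\operatorname{rk}H-\operatorname{rk}Y_0$ of $H/S$ is at least $1$, and $\operatorname{rk}H\le\rho(r)$ by (F6). As $\operatorname{rk}H>\beta(q)$, we have $r\ge q$, and $\operatorname{rk}Y\le\operatorname{rk}Y_0=\operatorname{rk}H-r\le\operatorname{rk}H-q$.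
\end{proof}

The lemma needs $\operatorname{rk}H$ to be large, so we use the descent twice: first with gain $1$ to show that $s(n)$ is unbounded, then with gain $q$.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $n\ge251$ and apply Proposition~\ref{prop:descent} to a simple group $H$ of rank $s(n)$. Since $\operatorname{rk}H\ge\operatorname{rk}Y+1$ in case (ii), and $(n-2)(n-3)/2\ge n-5$, we get
\[
s(n)\ge\min\{n-5,\ s(n-4)+1\}.
\]
If the nondecreasing function $s$ were bounded, it would be eventually equal to a constant $\sigma$, with $\sigma\ge\min\{n-5,\sigma+1\}$ for all large $n$, which is absurd. So $s(n)\to\infty$.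

Fix $q\ge5$ and choose $n_q\ge251$ such that $s(n)>\beta(q)$ and $(n-2)(n-3)/2\ge n+q$ for $n\ge n_q$. For such $n$, Lemma~\ref{lem:gap} improves case (ii) to $\operatorname{rk}H\ge\operatorname{rk}Y+q$, so
\[
s(n)\ge\min\{n+q-6,\ s(n-4)+q\}.
\]
With $u(n)=s(n)-n$ this reads $u(n)\ge\min\{q-6,\ u(n-4)+q-4\}$, where $q-4\ge1$. So along each residue class modulo $4$, the integer $u$ increases by at least $1$ at each step as long as it is below $q-6$, and once it is at least $q-6$ it stays so. Hence $s(n)\ge n+q-6$ for all large $n$. As $q$ is arbitrary, $s(n)-n\to\infty$.

For the second statement choose $N_c\ge9$ with $\min(3n,s(n))\ge n+c$ for $n\ge N_c$, and apply Proposition~\ref{prop:reduction}(b).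
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Theorem~\ref{thm:B} there is $N\ge9$ with $s(n)\ge n+1$ for $n\ge N$. For such $n$, Proposition~\ref{prop:reduction} gives $\operatorname{rk}H\ge\min(n+1,s(n))=n+1$. Example~\ref{ex:sharp} attains the bound for every $n\ge5$.
\end{proof}

\section{The case of equality}\label{sec:equality}

The proof of Theorem~\ref{thm:C} uses three more facts.
\begin{itemize}
\item[(F11)] \cite{Fr} An infinite simple group of Morley rank $3$ is isomorphic to $\mathrm{PSL}_2(K)$ with $K$ an algebraically closed field.
\item[(F12)] \cite{AC} If $G$ is a perfect group of finite Morley rank, $C_0$ is a definable central subgroup, and $G/C_0$ is a universal (simply connected) linear algebraic group over an algebraically closed field, then $C_0=1$.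
\item[(F13)] (Zilber's field theorem \cite[Theorem 9.1]{BN}.) Let an infinite definable abelian group $W$ act definably and faithfully on an infinite definable abelian group $U$ that has no proper infinite definable $W$-invariant subgroup. Then there is a definable field $K_0$ such that $U\cong K_0^+$ and $W$ embeds in $K_0^\times$, definably. Infinite fields of finite Morley rank are algebraically closed (Macintyre).
\end{itemize}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $n\ge9$ be so large that $s(n)\ge n+2$, and let $\operatorname{rk}H=n+1$. Put $V=R(H)^\circ$, $\bar H=H/V$ and $G=H/R(H)$.

\medskip\noindent\textbf{The two layers.} If $A$ centralized $V$, Proposition~\ref{prop:reduction}(b) would give $\operatorname{rk}H\ge n+2$. So $A$ acts nontrivially on $V$. Then $\operatorname{rk}V\ge n-2$ and $\operatorname{rk}\bar H\ge3$, and since the sum is $n+1$, both are equalities. As in the proof of Proposition~\ref{prop:reduction}(a), one factor of the derived series of $V$ has rank at least $n-2$; the other factors are connected of rank $0$, hence trivial. Since $V/V'\ne1$ for the solvable group $V\neq 1$, the large factor is $V/V'$, and $V'=1$. By Lemma~\ref{lem:abelian}, $V$ has prime exponent $p\mid n$,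 the image $R$ of $\mathbb F_p[A]$ in $\operatorname{End}(V)$ is $M_{n-2}(\mathbb F_q)$, the connected group $U_0=e_{11}V$ has rank $1$, and $C_V(A)$ is trivial.

The group $G$ is connected of rank $3$ with trivial radical. By Lemma~\ref{lem:socle} it contains a simple definable subgroup of rank at least $3$, so $G$ is simple. By (F11) and (F7), $G\cong\mathrm{PSL}_2(K)$ definably, with $K$ algebraically closed and $3\operatorname{rk}K=3$. As $s(n)>3$, $A$ does not act faithfully on $G$, so it acts trivially. By Lemma~\ref{lem:stab}(b), applied to the finite central subgroup $Z=R(H)/V$ of $\bar H$, the group $A$ acts trivially on $\bar H$.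

\medskip\noindent\textbf{$H$ centralizes $V$.} The point is that $A$ already fills a full matrix ring on $V$, so that $H$ can act only through the rank $1$ group $U_0$, which is too small. For $h\in H$ and $\alpha\in A$ we have $h^\alpha\in hV$; as $V$ is abelian, $(v^h)^\alpha=(v^\alpha)^{h^\alpha}=(v^\alpha)^h$ for $v\in V$. So the action of $H$ on $V$ commutes with $A$, hence with $R$. Therefore $H$ normalizes each $e_{ii}V$, the isomorphisms $e_{i1}\colon U_0\to e_{ii}V$ commute with $H$, and $C:=C_H(U_0)=C_H(V)$.

Suppose $C<H$. The image of the normal subgroup $C$ in the simple group $G$ is $G$ or $1$. In the first case $CR(H)=H$; since $C\ge V$ and $R(H)/V$ is finite, $C$ has finite index in the connected group $H$, so $C=H$, which is excluded. So $V\le C\le R(H)$. Then $Q=H/C$ acts faithfully on $U_0$ and maps onto $\mathrm{PSL}_2(K)$ with finite kernel. Let $W\le Q$ be the connected component of the preimage of the group of upper unitriangular matrices, which is definably isomorphic to $K^+$. Then $W$ is connected of rank $1$, so abelian by (B5), and $W/W_0$ embeds in $K^+$ for a finite subgroup $W_0$. An infinite definable subgroup of $U_0$ has rank $1$, so it equals $U_0$. By (F13) there is a definable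 algebraically closed field $K_0$ with $U_0\cong K_0^+$ and $W\le K_0^\times$. It has characteristic $p$ and rank $1$. The group $K_0^\times$ is divisible, hence connected, and has the same rank as $W$, so $W=K_0^\times$. For each of the infinitely many primes $\ell$ not dividing $p|W_0|$, the group $W/W_0$ has an element of order $\ell$. But $K^+$ is torsion-free or of prime exponent, a contradiction. Hence $V\le Z(H)$.

\medskip\noindent\textbf{Splitting.} Let $L=H'$, a definable connected characteristic subgroup. The derived group $\bar H'$ maps onto $G'=G$, so it has finite index in the connected group $\bar H$, and $\bar H$ is perfect. Thus $H=VL$, and $L=H'=(VL)'=L'$ because $V$ is central. For $\alpha\in A$, the map $h\mapsto h^{-1}h^\alpha$ is a homomorphism $H\to V$ by Lemma~\ref{lem:stab}(b), so it is trivial on $H'=L$. Hence $A$ centralizes $L$, so $L\cap V\le C_V(A)$ is trivial, and $H=V\times L$.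

\medskip\noindent\textbf{Identification of $L$.} The group $L\cong\bar H$ is perfect and connected of rank $3$, and $L/Z\cong\mathrm{PSL}_2(K)$, where we identify $Z$ with a finite central subgroup of $L$. Fact (F12) concerns extensions of the simply connected group, so we pull $L$ back to $\mathrm{SL}_2(K)$. Let $P$ be the connected component of the definable group
\[
\{(x,y)\in L\times\mathrm{SL}_2(K):\ x\text{ and }y\text{ have the same image in }\mathrm{PSL}_2(K)\}.
\]
The two projections of this group are onto, with finite kernels, so $\operatorname{rk}P=3$. The group $\mathrm{SL}_2(K)$ has rank $3$ and is connected, since its proper normal subgroups are central. So $P$ projects onto both $L$ and $\mathrm{SL}_2(K)$, with finite kernels, which are central because $P$ is connected. As $\mathrm{SL}_2(K)$ is perfect, $P'$ maps onto it, so $P'$ has finite index in $P$, and $P$ is perfect. By (F12) the kernel of $P\to\mathrm{SL}_2(K)$ is trivial. So $L$ is a quotient of $P\cong\mathrm{SL}_2(K)$ by a subgroup of the center $\{\pm1\}$, that is, $L\cong\mathrm{SL}_2(K)$ or $L\cong\mathrm{PSL}_2(K)$.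
\end{proof}

\begin{thebibliography}{99}

\bibitem{ABC} Alt{\i}nel, Borovik and Cherlin, \emph{Simple Groups of Finite Morley Rank}, 2008.

\bibitem{AB} Alt{\i}nel and Burdges, J. London Math. Soc., 2008.

\bibitem{AC} Alt{\i}nel and Cherlin, J. Symbolic Logic, 1999.

\bibitem{AW} Tuna Alt{\i}nel and Joshua Wiscons, \emph{Bounding the degree of generic sharp transitivity}, arXiv:2407.09636 (2024).

\bibitem{BBC} Borovik, Burdges and Cherlin, Selecta Math., 2007.

\bibitem{BoC} Borovik and Cherlin, \emph{Permutation groups of finite Morley rank}, LMS Lecture Note Series 350, 2008.

\bibitem{BN} Borovik and Nesin, \emph{Groups of Finite Morley Rank}.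

\bibitem{BuC} Burdges and Cherlin, \emph{Semisimple torsion in groups of finite Morley rank}, J. Math. Log., 2009.

\bibitem{Fr} Fr\'econ, J. Amer. Math. Soc., 2018.

\bibitem{KL} Kleidman and Liebeck, Proposition 5.3.7.

\bibitem{W1} Wagner, Math. Z. 151 (1976).

\bibitem{W2} Wagner, Math. Z. 154 (1977).

\end{thebibliography}
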